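# A gap in the $a$-function and the distinguished involutions conjecture

## 1. Theorem A and the conjecture it contradicts

Throughout, $(W,S)$ is a Coxeter group with length function $l$, identity $e=1$ and Bruhat order $\le$. We write $w=x.v.y$ when $w=xvy$ and $l(w)=l(x)+l(v)+l(y)$, that is, when the product is reduced.

Let $W_1$ be the affine Weyl group of type $\widetilde A_8$, realized as the group of bijections $w:\mathbb Z\to\mathbb Z$ with $w(i+9)=w(i)+9$ and $\sum_{i=1}^9 w(i)=45$. We write such a $w$ as its window $[w(1),\dots,w(9)]$. The generators are $S_1=\{s_0,\dots,s_8\}$, where $s_i$ swaps $i+9n$ and $i+1+9n$ for all $n\in\mathbb Z$. Put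
$$p=[10,\,9,\,3,\,-3,\,-4,\,11,\,8,\,7,\,4]\in W_1,\qquad N:=a_{W_1}(p),$$
where $a$ is Lusztig's function, recalled in Section 2 (it is finite by Lemma 1(a)). Let $W_B$ be the dihedral group of order $2N$ with generators $B=\{b,b'\}$ and longest element $w_B$, so $l(w_B)=N$. Finally let $W=W_1*W_B$, with $S=S_1\sqcup B$ and $m(s,\beta)=\infty$ for all $s\in S_1$, $\beta\in B$.

**Theorem A.** We have $N\ge 18$. There are $x\in W_1$ and $s\in S_1$ such that, with $v_1=w_B\in\mathcal D_f^\bullet$: the element $v=x.v_1.x^{-1}$ lies in $\mathcal D$, $a(v)=a(v_1)=N$, the product $v'=s.v.s$ is reduced, $sxv_1$ is rigid at $v_1$, and $v'\notin\mathcal D$. Hence the following conjecture is false.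

**Conjecture ("distinguished involutions").** Let $v=x.v_1.x^{-1}\in\mathcal D$ with $v_1\in\mathcal D_f^\bullet$ and $a(v)=a(v_1)$, and let $v'=s.v.s$ with $s\in S$. If $sxv_1$ is rigid at $v_1$, then $v'\in\mathcal D$.

Here "$sxv_1$ is rigid at $v_1$" means that the product $s.x.v_1$ is reduced and that, as a factorization with left factor $sx$, middle factor $v_1$ and right factor $1$, it is rigid at $v_1$. The source of the conjecture is Mikhail V. Belolipetsky and Paul E. Gunnells, "Cells in Coxeter groups I", arXiv:1012.0489 (2010).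

In words: $\mathcal D$ is the set of distinguished involutions. Start with one that lives in a finite standard parabolic subgroup, such as a longest element, and surround it: $v=xv_1x^{-1}$. Suppose $v$ is still distinguished and has the same $a$-value. Now add one more letter on both sides. The conjecture says that the result stays distinguished as long as no other piece of $sxv_1$ lying in a finite parabolic subgroup competes with $v_1$ in $a$-value.

For the groups $W_1*W_B$ we shall find that what decides the matter is the $a$-value of the whole element $sx$. The hypothesis only controls the $a$-values of the finite parabolic pieces of $sx$. The element $p$ is built so that these differ: $a(p)\ge 18$, while every finite parabolic piece of $p$ has $a\le 16$. Two complements, Theorems B and C, are stated and proved in Sections 6 and 9.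

## 2. The objects in the statement

### 2.1. Hecke algebra and Kazhdan–Lusztig basis

Let $\mathcal H$ be the Hecke algebra of $W$ over $\mathcal A=\mathbb Z[q^{1/2},q^{-1/2}]$. Put $\nu=q^{1/2}$ and $H_w=\nu^{-l(w)}T_w$. Then $H_xH_y=H_{xy}$ if $l(xy)=l(x)+l(y)$, and $H_s^2=1+(\nu-\nu^{-1})H_s$. The bar involution is the ring automorphism with $\overline\nu=\nu^{-1}$ and $\overline{H_w}=H_{w^{-1}}^{-1}\in H_w+\sum_{y<w}\mathcal A H_y$. The words "degree" and "leading" always refer to $\nu$, and $[\nu^i]f$ is the coefficient of $\nu^i$ in $f$.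

Let $P_{y,w}$ be the Kazhdan–Lusztig polynomials. We work with
$$C_w=\sum_{y\le w}p_{y,w}H_y,\qquad p_{y,w}=\nu^{l(y)-l(w)}P_{y,w}(\nu^2),$$
so $p_{w,w}=1$ and $p_{y,w}\in\nu^{-1}\mathbb Z[\nu^{-1}]$ for $y<w$. Often this basis is denoted $C'_w$. The other Kazhdan–Lusztig basis is $(-1)^{l(w)}j(C'_w)$, where $j$ is the ring automorphism $\sum a_wH_w\mapsto\sum\overline{a_w}(-1)^{l(w)}H_w$. Since structure constants are bar-invariant, the structure constants of the two bases differ only by the signs $(-1)^{l(x)+l(y)+l(z)}$, and the $a$-function below is the same for both. Write $C_xC_y=\sum_zh_{x,y,z}C_z$, and say that $C_z$ *occurs* in $h$ if its coefficient in $h$ is nonzero.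

*Uniqueness.* $C_w$ is the only bar-invariant element of $H_w+\sum_{y\ne w}\nu^{-1}\mathbb Z[\nu^{-1}]H_y$. The difference of two such elements is bar-invariant with all coefficients in $\nu^{-1}\mathbb Z[\nu^{-1}]$. If it were nonzero, the coefficient of a term of maximal length would be bar-invariant, hence $0$, a contradiction. More generally, a bar-invariant element whose coefficient at $H_w$ lies in $1+\nu^{-1}\mathbb Z[\nu^{-1}]$ and whose other coefficients lie in $\nu^{-1}\mathbb Z[\nu^{-1}]$ equals $C_w$, for the same reason.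

*Multiplication by a generator.* For $s\in S$,
$$C_sC_z=(\nu+\nu^{-1})C_z\ \text{ if } sz<z,\qquad C_sC_z=\sum_k\mu_kC_k\ \text{ if } sz>z, \tag{1}$$
where the $\mu_k$ are nonnegative integers, $\mu_k\neq0$ only if $sk<k$, and $\mu_{sz}=1$. Moreover, for $k<z$ with $sk<k$, $\mu_k$ is the coefficient $\mu(k,z)$ of $\nu^{-1}$ in $p_{k,z}$. The same holds on the right. It follows that
$$C_sh=(\nu+\nu^{-1})h\ \Longrightarrow\ \text{every } C_k \text{ occurring in } h \text{ has } sk<k. \tag{2}$$
Indeed, the elements $C_{k'}$ occurring in any $C_sC_z$ have $sk'<k'$. So for $sk>k$ the coefficient of $C_k$ in $(C_s-\nu-\nu^{-1})h$ is $-(\nu+\nu^{-1})$ times its coefficient in $h$.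

*Trace.* Let $\tau(\sum a_wH_w)=a_e$. This is a trace, and $\tau(H_xH_y)=\delta_{xy,e}$.

*Example.* $C_s=H_s+\nu^{-1}$, and $C_s^2=1+\nu^{-2}+(\nu+\nu^{-1})H_s=(\nu+\nu^{-1})C_s$, so $h_{s,s,s}=\nu+\nu^{-1}$.

### 2.2. The $a$-function and distinguished involutions

**Definition.** For $z\in W$, $a(z)$ is the smallest integer such that $q^{-a(z)/2}h_{x,y,z}\in\mathbb Z[q^{-1/2}]$ for all $x,y\in W$, or $\infty$ if there is none. In other words, $a(z)$ is the maximal degree of an $h_{x,y,z}$. We write $a_W$ when the group matters. Since $h_{e,z,z}=1$, $a(z)\ge0$.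

**Definition.** Let $\delta(z)$ be the degree of $P_{e,z}$ in $q$, so that $P_{e,z}=\pi(z)q^{\delta(z)}+$ lower terms, and put $\Delta(z)=l(z)-2\delta(z)$. Then
$$\mathcal D=\{z\in W: l(z)-a(z)-2\delta(z)=0\}=\{z: a(z)=\Delta(z)\}$$
is the set of distinguished involutions of $W$.

The number $\Delta(z)$ is the one to remember: $p_{e,z}=\pi(z)\nu^{-\Delta(z)}+$ lower terms. Note that $P_{e,z}$ has constant term $1$, so $p_{e,z}\ne0$.

*Example.* $p_{e,s}=\nu^{-1}$ gives $\Delta(s)=1$, and $h_{s,s,s}=\nu+\nu^{-1}$ gives $a(s)\ge1$. Lemma 1(a) will give $a(s)\le\Delta(s)$. Hence $a(s)=1$ and $s\in\mathcal D$.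

### 2.3. Finite parabolic pieces and rigidity

**Definition.** For $w\in W$, $\mathcal Z(w)$ is the set of all $u\in W$ such that $w=x.u.y$ for some $x,y\in W$ and $u\in W_I$ for some $I\subset S$ with $W_I$ finite. We say that $u$ is a proper subword of $u'$ if $u'=a.u.b$ for some $a,b\in W$ with $l(a)+l(b)>0$. An element $u\in\mathcal Z(w)$, with $w=x.u.y$, is maximal in $w$, written $u\in\mathcal M(w)$, if it is not a proper subword of any other $u'\in\mathcal Z(w)$ such that $w=x'.u'.y'$ with $x'\le x$ and $y'\le y$. Put $\mathcal Z=\bigcup_w\mathcal Z(w)$, $\mathcal D_f=\mathcal D\cap\mathcal Z$ (the distinguished involutions of the finite standard parabolic subgroups of $W$) and $\mathcal D_f^\bullet=\mathcal D_f\smallsetminus(S\cup\{1\})$.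

**Definition.** A factorization $w=x.u.y$ is rigid at $u$ if all of the following hold:

1. $u\in\mathcal D_f$;
2. $u$ is maximal in $w$ with respect to this factorization;
3. for every reduced expression $w=x'.u'.y'$ with $u'\in\mathcal Z(w)$ (so $u'$ lies in a finite standard parabolic subgroup) and $a(u')\ge a(u)$, we have $l(x)=l(x')$ and $l(y)=l(y')$.

*Example (maximality).* Let $s,t$ generate $\mathfrak S_3$. In $st=e.s.t$ the piece $s$ is not maximal: it is a proper subword of $u'=st$, with $x'=e\le e$ and $y'=e\le t$. An example for rigidity is given in Section 4.1, once $a$ can be computed.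

### 2.4. Published results that we use

* (EW) Elias–Williamson, Ann. of Math. 180 (2014): for every Coxeter group, $P_{y,w}\in\mathbb N[q]$ and the $h_{x,y,z}$ have coefficients in $\mathbb N$. The group of Theorem A contains a dihedral group of order $2N\ge36$, which is not a Weyl group, so we do need all Coxeter groups here.
* (L) Lusztig, *Hecke algebras with unequal parameters*, Ch. 14–15 (also *Cells in affine Weyl groups I, II*): for finite and affine Weyl groups with equal parameters, $a$ is constant on two-sided cells, and P13 holds: every left cell $\Gamma$ contains a unique $d\in\mathcal D$, and for all $x\in\Gamma$, $q^{a(d)/2}$ occurs in $h_{x^{-1},x,d}$ with nonzero coefficient. Elements of $\mathcal D$ are involutions.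
* (G) For $u\in\mathfrak S_n$ let $d_k(u)$ be the maximal size of a union of $k$ decreasing subsequences of the word of $u$, and let $\lambda_k=d_k-d_{k-1}$. Then $\lambda$ is a partition of $n$ (Greene), and $a(u)=\sum_k\binom{\lambda_k}2$. The reason: by Kazhdan–Lusztig and Greene, two-sided cells are the sets of elements with given $\lambda$. The longest element of $\mathfrak S_{\lambda_1}\times\mathfrak S_{\lambda_2}\times\cdots$ has as its word a sequence of decreasing blocks with increasing block values, so it has invariant $\lambda$. Its $a$-value is its length $\sum\binom{\lambda_k}2$ (the computation is in (5) below), and $a$ is constant on two-sided cells.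
* (BB) Björner–Brenti, *Combinatorics of Coxeter Groups*, §8.3: in $W_1$, $l(w)$ is the number of inversions (pairs $i<j$ with $w(i)>w(j)$) modulo simultaneous translation by $9$, and $l(ws_i)<l(w)$ iff $w(i)>w(i+1)$.

*Example for (G).* In $\mathfrak S_4$ the word $3\,4\,1\,2$ has no decreasing subsequence of length $3$, and it is the union of $3,1$ and $4,2$. So $\lambda=(2,2)$ and $a=1+1=2$. In $\mathfrak S_3$ the word $2\,3\,1$, of length $2$, has $\lambda=(2,1)$ and $a=1$.

## 3. What positivity says about $a$ and $\Delta$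

By (EW), $p_{y,w}\in\nu^{-1}\mathbb N[\nu^{-1}]$ for $y<w$, and the $h_{x,y,z}$ are bar-invariant with coefficients in $\mathbb N$. Sums of such terms have no cancellation, and this is used constantly.

**Lemma 1.** Let $(W,S)$ be any Coxeter group.

(a) $\deg h_{x,y,z}\le\Delta(z)$ whenever $h_{x,y,z}\neq 0$. Hence $a(z)\le\Delta(z)\le l(z)$.

(b) For each $x$ there is a unique $d_x$ with $\deg h_{x,x^{-1},d_x}=\Delta(d_x)$. Moreover $d_x\in\mathcal D$, the leading coefficients of $h_{x,x^{-1},d_x}$ and $p_{e,d_x}$ are $1$, and $\deg h_{x,x^{-1},g}<\Delta(g)$ if $g\ne d_x$ and $h_{x,x^{-1},g}\ne0$.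

(c) If $C_{z'}$ occurs in $C_uC_z$ or in $C_zC_u$, then $a(z')\ge a(z)$. In particular $a(z)\ge a(u)$ if $z=x.u.y$.

(d) Let $R(w)$ be the right descent set. If $w<ws$ and $R(w)\not\subset R(ws)$, then $a(w)=a(ws)$. The left-handed version also holds.

(e) If $W_I$ is a standard parabolic subgroup that is a finite or affine Weyl group, then for $z\in W_I$: $a_{W_I}(z)=\Delta(d_z)$ with $d_z$ formed in $W_I$, and $a_W(z)=a_{W_I}(z)$.

**Step 1: parts (a) and (b), by computing one trace in two ways.** From $\tau(H_wH_{w'})=\delta_{ww',e}$,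
$$\tau(C_xC_y)=\sum_wp_{w,x}\,p_{w^{-1},y}\in\delta_{xy,e}+\nu^{-1}\mathbb N[\nu^{-1}],\qquad\text{and also}\qquad \tau(C_xC_y)=\sum_zh_{x,y,z}\,p_{e,z}. \tag{3}$$
In the second sum every term has coefficients in $\mathbb N$, so nothing cancels. A nonzero term has degree $\deg h_{x,y,z}-\Delta(z)$, and by the first expression this is $\le0$. So $\deg h_{x,y,z}\le\Delta(z)$, hence $a(z)\le\Delta(z)$; and $\Delta(z)=l(z)-2\delta(z)\le l(z)$. This is (a).

Now take $y=x^{-1}$. The constant term of (3) is $1$. The terms of degree $0$ in the second sum contribute positive integers to it, so there is exactly one such term, say for $z=g$. The product of the leading coefficients of $h_{x,x^{-1},g}$ and $p_{e,g}$ is $1$, so both are $1$. All other nonzero terms have negative degree. Finally $a(g)\ge\deg h_{x,x^{-1},g}=\Delta(g)\ge a(g)$, so $g\in\mathcal D$, and $d_x=g$.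

**Step 2: part (c), that $a$ cannot drop under multiplication.** The anti-involution $C_w\mapsto C_{w^{-1}}$ gives $h_{x,y,z}=h_{y^{-1},x^{-1},z^{-1}}$, hence $a(w)=a(w^{-1})$, and it exchanges the two cases. So let $C_{z'}$ occur in $C_uC_z$.

We first reduce to $u\in S$. For a reduced word $u=r_1\cdots r_k$, (1) and positivity give $C_{r_1}\cdots C_{r_k}\in C_u+\sum_{u'}\mathbb N[\nu^{\pm1}]C_{u'}$. By positivity $C_{z'}$ occurs in $C_{r_1}\cdots C_{r_k}C_z$. Again by positivity there is a chain $z=z_k,z_{k-1},\dots,z_0=z'$ such that $C_{z_{j-1}}$ occurs in $C_{r_j}C_{z_j}$. So it suffices to treat $C_sC_z$ with $s\in S$ and $z'\ne z$. By (1) this forces $sz>z$, and $h_{s,z,z'}$ is a positive integer.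

By (a) $a(z)$ is finite, so choose $x,y$ with $\deg h_{x,y,z}=a(z)$. If $sx<x$, then $C_s(C_xC_y)=(\nu+\nu^{-1})C_xC_y$, and (2) gives $sz<z$, a contradiction. So $sx>x$ and $C_sC_x=\sum_k\mu_kC_k$ with integers $\mu_k\ge0$. Compare the coefficient of $C_{z'}$ in $(C_sC_x)C_y=C_s(C_xC_y)$:
$$\sum_k\mu_k\,h_{k,y,z'}=\sum_gh_{x,y,g}\,h_{s,g,z'}\ \ge\ h_{x,y,z}\,h_{s,z,z'}\quad\text{coefficientwise}.$$
The right side has a positive coefficient at $\nu^{a(z)}$. The $\mu_k$ are integers, so some $h_{k,y,z'}$ has degree $\ge a(z)$, and $a(z')\ge a(z)$.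

For the last claim, $C_{sw}$ occurs in $C_sC_w$ when $sw>w$, and similarly on the right. Build $x.u.y$ from $u$ one letter at a time.

**Step 3: part (d), two applications of (c).** Since $ws>w$, $C_{ws}$ occurs in $C_wC_s$, so $a(ws)\ge a(w)$. Let $r\in R(w)\smallsetminus R(ws)$. Then $wsr>ws$, while $w<ws$, $wr<w$ and $p_{w,ws}=\nu^{-1}$, so $\mu(w,ws)=1$. By the right-handed form of (1), $C_w$ occurs in $C_{ws}C_r$, so $a(w)\ge a(ws)$. For the left-handed version use $a(w)=a(w^{-1})$.

**Step 4: part (e), where P13 enters.** Let $\Gamma$ be the left cell of $W_I$ containing $z^{-1}$, and $d\in\Gamma\cap\mathcal D(W_I)$. By P13 applied to $z^{-1}\in\Gamma$, $\nu^{a_{W_I}(d)}$ occurs in $h_{z,z^{-1},d}$. By the definition of $a$ this is the top degree, so $\deg h_{z,z^{-1},d}=a_{W_I}(d)=\Delta(d)$. By (b), $d=d_z$. As $a_{W_I}$ is constant on two-sided cells, hence on left cells, $\Delta(d_z)=a_{W_I}(d)=a_{W_I}(z^{-1})=a_{W_I}(z)$.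

Now compare with $W$. The algebra of $W_I$ is a subalgebra of $\mathcal H$, with the same $C_w$ for $w\in W_I$, so $\Delta$ is unchanged. Since the structure constants for $W_I$ are among those for $W$, we get $a_W(z)\ge a_{W_I}(z)$. Conversely $C_{d_z}$ occurs in $C_zC_{z^{-1}}$, so (c) and (a), in $W$, give $a_W(z)\le a_W(d_z)\le\Delta(d_z)=a_{W_I}(z)$. $\square$

*Example: longest elements.* Let $W_J$ be a finite standard parabolic subgroup with longest element $w_J$, $L=l(w_J)$. Since $P_{\beta,w_J}=1$ for $\beta\in W_J$,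
$$C_{w_J}=\sum_{\beta\in W_J}\nu^{l(\beta)-L}H_\beta,\qquad C_{w_J}H_\beta=\nu^{l(\beta)}C_{w_J}\quad(\beta\in W_J), \tag{4}$$
where the second formula follows from $C_{w_J}C_s=(\nu+\nu^{-1})C_{w_J}$ and $C_s=H_s+\nu^{-1}$, one letter at a time. Hence
$$C_{w_J}^2=\pi_JC_{w_J},\qquad \pi_J=\sum_{\beta\in W_J}\nu^{2l(\beta)-L}. \tag{5}$$
Here $\pi_J$ is bar-invariant, because $l(\beta w_J)=L-l(\beta)$, and its leading term is $\nu^L$. So $L\le a(w_J)\le\Delta(w_J)=L$. Thus $a(w_J)=L$ and $w_J\in\mathcal D$.

*Example: the infinite dihedral group, generators $s,b$.* Each element $w\neq e$ has a unique reduced word, and $R(w)$ consists of its last letter. If $r$ is a generator with $wr>w\ne e$, then $R(w)\not\subset R(wr)=\{r\}$, so $a(wr)=a(w)$ by (d). Starting from a generator we get $a(w)=1$ for all $w\ne e$. In particular $a(sbs)=1$.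

## 4. Multiplying through $w_B$ in a free product

### 4.1. One letter on each side, by hand

Let $W_1=\{e,s\}$, let $W_B$ be a finite Coxeter group with longest element $w_B$ of length $N\geq 1$, and $W=W_1*W_B$. Is $y=sw_Bs$ distinguished? Write $C_B=C_{w_B}=\sum_\beta\nu^{l(\beta)-N}H_\beta$. Separating $\beta=e$,
$$C_sC_BC_s=\sum_{\beta\ne e}\nu^{l(\beta)-N}\bigl(H_{s\beta s}+\nu^{-1}H_{s\beta}+\nu^{-1}H_{\beta s}+\nu^{-2}H_\beta\bigr)+\nu^{-N}(\nu+\nu^{-1})C_s .$$

If $N\ge2$, the coefficient $\nu^{-N}(\nu+\nu^{-1})$ lies in $\nu^{-1}\mathbb Z[\nu^{-1}]$. By uniqueness $C_y=C_sC_BC_s$, and $p_{e,y}=\nu^{-N-2}+\nu^{-N}(\nu+\nu^{-1})\nu^{-1}$ minus the double count of $\beta=e$. To avoid bookkeeping, use the trace: $p_{e,y}=\tau(C_BC_s^2)=(\nu+\nu^{-1})\tau(C_BC_s)=(\nu+\nu^{-1})\nu^{-N-1}=\nu^{-N}+\nu^{-N-2}$. So $\Delta(y)=N$. As $C_sC_B\cdot C_BC_s=\pi_BC_y$ and $C_sC_B=C_{sw_B}$, $C_BC_s=C_{w_Bs}$ (the same expansion, one-sided), we get $a(y)\ge N$. So $a(y)=N=\Delta(y)$ and $y\in\mathcal D$.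

If $N=1$, so $W_B=\{e,b\}$ and $W$ is infinite dihedral, then $\nu^{-1}(\nu+\nu^{-1})=1+\nu^{-2}$ has a constant term. We must subtract: $C_{sbs}=C_sC_bC_s-C_s$, and $p_{e,sbs}=\nu^{-1}+\nu^{-3}-\nu^{-1}=\nu^{-3}$. Thus $\Delta(sbs)=3$, whereas $a(sbs)=1$, so $sbs\notin\mathcal D$. (This does not touch the conjecture, because $v_1=b\in S$ is excluded from $\mathcal D_f^\bullet$.)

The dividing line is whether $a(s)=1$ is smaller than $N$ or has reached $N$. Proposition 3 will show that this is the general rule, with $a_{W_1}(x)$ in place of $a(s)$.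

*Example (rigidity).* Let $W_1=\mathfrak S_3$ with generators $s,t$, let $W_B$ be dihedral of order $6$, so $N=3$, and $W=W_1*W_B$. The factorization $(sts).w_B.1$ is not rigid at $w_B$: in $e.(sts).w_B$ the piece $u'=sts$ has $a(u')=3\ge3$, but the right factor has length $3\ne0$. On the other hand $(st).w_B.1$ is rigid at $w_B$. The pieces of $st$ are $e,s,t,st$, with $a\le1$. A piece inside $W_B$ with $a\ge3$ has length $\ge3$, so it is $w_B$. And $w_B$ is a proper subword of no element of a finite parabolic subgroup.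

### 4.2. Normal forms and the operation $\sharp$

From here to the end of Section 6, $W_1$ is a finite or affine Weyl group with generators $S_1$, $W_B$ is a finite Coxeter group with generators $B$, $N=l(w_B)\ge2$, $W=W_1*W_B$, with all mixed $m(s,\beta)=\infty$.

*Lengths add along free-product normal forms.* Take an alternating product of nontrivial elements of $W_1$ and $W_B$, and write each factor by a reduced word. A braid move involves two letters of the same factor, at consecutive places, so it happens inside one syllable and does not change the element that this syllable represents. So after any sequence of braid moves no two equal letters are adjacent: not inside a syllable, which is a reduced word, nor across a boundary, where the letters belong to different factors. By Matsumoto–Tits the word is reduced, and all reduced words of the same element arise from it by braid moves. In particular, every reduced word of $xw_B$ with $x\in W_1$ is a reduced word of $x$ followed by one of $w_B$.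

**Definition.** For $f\in\mathbb Z[\nu^{\pm1}]$, $f^\sharp$ is the unique bar-invariant element with $f^\sharp-f\in\nu^{-1}\mathbb Z[\nu^{-1}]$. Explicitly, $f^\sharp=f_0+\sum_{i>0}f_i(\nu^i+\nu^{-i})$ if $f=\sum f_i\nu^i$.

*Example.* $(\nu^2+3+5\nu^{-1})^\sharp=\nu^2+3+\nu^{-2}$. If $\deg f<0$ then $f^\sharp=0$. If $\deg f\ge0$ then $f^\sharp$ has the same degree and leading coefficient as $f$. If $f$ has coefficients in $\mathbb N$, so has $f^\sharp$. In the hand computation the subtracted coefficient was $(\nu^{-N}h_{s,s,s})^\sharp$.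

Write $C_B=C_{w_B}$ and $\pi_B=\sum_{\beta\in W_B}\nu^{2l(\beta)-N}$. By (4) and (5), $C_B^2=\pi_BC_B$, $\pi_B$ is bar-invariant with leading term $\nu^N$, $a(w_B)=N=\Delta(w_B)$ and $w_B\in\mathcal D$.

### 4.3. Four product formulas

**Lemma 2.** Let $x,z,g\in W_1$.

1. $\tau(C_Bh)=\nu^{-N}\tau(h)$ for $h$ in the Hecke algebra of $W_1$.
2. $C_xC_BC_z=C_{xw_Bz}+\sum_{k\in W_1}(\nu^{-N}h_{x,z,k})^\sharp C_k$. In particular $C_xC_B=C_{xw_B}$ and $C_BC_z=C_{w_Bz}$.
3. If $g\ne e$: $C_BC_gC_B=C_{w_Bgw_B}+r_gC_B$ with $r_g=(\pi_Bp_{e,g})^\sharp$.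
4. If $g\ne e$: $C_{w_Bgw_B}C_z=C_{w_Bgw_Bz}+\sum_{k\in W_1}(\nu^{-N}h_{g,z,k})^\sharp C_{w_Bk}$.

**Step 1: formula 1.** For $\beta\in W_B$ and $w\in W_1$, $\tau(H_\beta H_w)=\delta_{\beta w,e}$ is nonzero only for $\beta=w=e$. Only the term $\nu^{-N}H_e$ of $C_B$ contributes.

For formulas 2–4 the method is the same each time. The left side minus the displayed sum (or minus $r_gC_B$) is bar-invariant. By uniqueness it is enough to see that its coefficient at the indicated top element is $1$ and that all other $H$-coefficients lie in $\nu^{-1}\mathbb Z[\nu^{-1}]$. Recall that each $C_k$ has $H$-coefficients in $\mathbb Z[\nu^{-1}]$.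

**Step 2: formula 2.** Separate $\beta=e$ in $C_B$. With $u,u'\in W_1$,
$$C_xC_BC_z=\sum_{u,u',\,\beta\ne e}p_{u,x}\,\nu^{l(\beta)-N}\,p_{u',z}\,H_{u\beta u'}+\nu^{-N}\sum_kh_{x,z,k}C_k .$$
For $\beta\ne e$ the products $u\beta u'$ are reduced and the elements are distinct, by the normal form. In the first sum only $H_{xw_Bz}$ has a coefficient outside $\nu^{-1}\mathbb Z[\nu^{-1}]$, namely $1$. After the subtraction the second part is $\sum_k\bigl(\nu^{-N}h_{x,z,k}-(\nu^{-N}h_{x,z,k})^\sharp\bigr)C_k$, which has all coefficients in $\nu^{-1}\mathbb Z[\nu^{-1}]$. If $z=e$, then $h_{x,e,k}=\delta_{x,k}$ and $(\nu^{-N})^\sharp=0$; similarly for $x=e$.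

**Step 3: formula 3.** Separate $w=e$ in $C_g=\sum_wp_{w,g}H_w$:
$$C_BC_gC_B=p_{e,g}\pi_BC_B+\sum_{w\ne e}\ \sum_{\beta,\beta'\in W_B}p_{w,g}\,\nu^{l(\beta)+l(\beta')-2N}H_{\beta w\beta'} .$$
For $w\ne e$ the products $\beta w\beta'$ are reduced and the elements distinct. In the double sum only $\beta=\beta'=w_B$, $w=g$ gives a coefficient outside $\nu^{-1}\mathbb Z[\nu^{-1}]$, namely $1$. Subtracting $r_gC_B$ turns the first term into $(p_{e,g}\pi_B-r_g)C_B$, and $p_{e,g}\pi_B-r_g\in\nu^{-1}\mathbb Z[\nu^{-1}]$.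

**Step 4: formula 4.** By formulas 3 and 2, $C_{w_Bgw_B}C_z=C_BC_gC_BC_z-r_gC_{w_Bz}$. Split the second $C_B$ as $\nu^{-N}H_e+(C_B-\nu^{-N})$. The first part gives
$$\nu^{-N}C_BC_gC_z=\nu^{-N}\sum_kh_{g,z,k}C_{w_Bk} .$$
In the second part, separate $w=e$ in $C_g$:
$$\sum_\beta\ \sum_{w\ne e}\ \sum_{\beta'\ne e}\ \sum_{u'\in W_1}p_{w,g}\,\nu^{l(\beta)+l(\beta')-2N}\,p_{u',z}\,H_{\beta w\beta'u'}+p_{e,g}(\pi_B-\nu^{-N})C_{w_Bz} .$$
For $w,\beta'\ne e$ the products $\beta w\beta'u'$ are reduced and the elements distinct. Only $H_{w_Bgw_Bz}$ has a coefficient outside $\nu^{-1}\mathbb Z[\nu^{-1}]$ in this sum, namely $1$. Apart from the first part, $C_{w_Bz}$ is multiplied in total by $(p_{e,g}\pi_B-r_g)-p_{e,g}\nu^{-N}\in\nu^{-1}\mathbb Z[\nu^{-1}]$. Subtracting $\sum_k(\nu^{-N}h_{g,z,k})^\sharp C_{w_Bk}$ puts the first part into $\sum_k\nu^{-1}\mathbb Z[\nu^{-1}]C_{w_Bk}$. $\square$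

## 5. The threshold $a_{W_1}(x)=N$

**Proposition 3.** Let $x\in W_1$, $m=a_{W_1}(x)$, $y=xw_Bx^{-1}$.

(A) If $m<N$, then $a(y)=N=\Delta(y)$, so $y\in\mathcal D$.

(B) If $m\ge N$, then $\Delta(y)>N$.

(C) If $m=N$, then $a(y)=N<\Delta(y)$, so $y\notin\mathcal D$.

**Step 1: the degree of $p_{e,y}$ (parts (A) and (B)).** Let $d=d_x$, formed in $W_1$. By Lemma 1(b),(e), $\deg h_{x,x^{-1},d}=\Delta(d)=m$. Put $c_g=(\nu^{-N}h_{x,x^{-1},g})^\sharp$ for $g\in W_1$. Lemma 2(2) with $z=x^{-1}$ reads
$$C_y=C_xC_BC_{x^{-1}}-\sum_{g\in W_1}c_gC_g . \tag{6}$$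
Apply $\tau$, the trace property and Lemma 2(1):
$$p_{e,y}=\nu^{-N}\tau(C_{x^{-1}}C_x)-\sum_gc_g\,p_{e,g},\qquad\tau(C_{x^{-1}}C_x)\in1+\nu^{-1}\mathbb N[\nu^{-1}] .$$
The first term is $\nu^{-N}+$ lower. If $c_g\ne0$, then $\deg c_g=\deg h_{x,x^{-1},g}-N$, so
$$\deg(c_gp_{e,g})=\deg h_{x,x^{-1},g}-N-\Delta(g)\le-N,$$
with equality iff $g=d$, and then with leading coefficient $1$, by Lemma 1(b). Moreover $c_d\ne0$ iff $m\ge N$. Hence $\deg p_{e,y}\le-N$, and the coefficient of $\nu^{-N}$ in $p_{e,y}$ is $1$ if $m<N$, and $1-1=0$ if $m\ge N$. So $\Delta(y)=N$ in the first case and $\Delta(y)>N$ in the second. This is (B).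

In all cases $C_{xw_B}C_{w_Bx^{-1}}=C_xC_B^2C_{x^{-1}}=\pi_BC_xC_BC_{x^{-1}}$, and by (6) $C_y$ has coefficient $\pi_B$ in it, since $y\notin W_1$. So $a(y)\ge N$. If $m<N$, then $N\le a(y)\le\Delta(y)=N$, which is (A).

**Step 2: what is left for (C), and an expansion.** Let $m=N$. Then $x\ne e$, since $a(e)\le\Delta(e)=0$. We know $a(y)\ge N$ and $\Delta(y)>N$, and must show $a(y)\le N$. By Lemma 1(c) this follows from the two statements
$$C_{w_Bx^{-1}}\ \text{occurs in}\ C_{w_Bx^{-1}}C_y, \tag{7}$$
$$C_B\ \text{occurs in}\ C_{w_Bx^{-1}}C_{xw_B}, \tag{8}$$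
because they give $a(y)\le a(w_Bx^{-1})\le a(w_B)=N$. The danger is in (7): formula (6) has a minus sign, so an occurrence could be cancelled.

By Lemma 2(2) and (6),
$$C_{w_Bx^{-1}}C_y=C_BC_{x^{-1}}C_y=\sum_{g'}h_{x^{-1},x,g'}\,C_BC_{g'}C_B\,C_{x^{-1}}-\sum_{g,k}c_g\,h_{x^{-1},g,k}\,C_{w_Bk} .$$
Only $g'\ne e$ occur in the first sum. Indeed, choose $s$ with $sx^{-1}<x^{-1}$. Then $C_sC_{x^{-1}}C_x=(\nu+\nu^{-1})C_{x^{-1}}C_x$, and (2) gives $sg'<g'$. By Lemma 2(3),(4),
$$C_BC_{g'}C_BC_{x^{-1}}=C_{w_Bg'w_Bx^{-1}}+\sum_k(\nu^{-N}h_{g',x^{-1},k})^\sharp C_{w_Bk}+r_{g'}C_{w_Bx^{-1}} .$$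
So the coefficient of $C_{w_Bx^{-1}}$ in $C_{w_Bx^{-1}}C_y$ is
$$\sum_{g'}h_{x^{-1},x,g'}\bigl(r_{g'}+(\nu^{-N}h_{g',x^{-1},x^{-1}})^\sharp\bigr)-\sum_gc_g\,h_{x^{-1},g,x^{-1}} . \tag{9}$$

**Step 3: the coefficient of $\nu^N$ in (9).** We collect degree bounds in $W_1$. All $h_{\cdot,\cdot,x^{-1}}$ have degree $\le a_{W_1}(x^{-1})=N$. If $h_{g',x^{-1},x^{-1}}\ne0$ or $h_{x^{-1},g',x^{-1}}\ne0$, then $C_{x^{-1}}$ occurs in a product with one factor $C_{g'}$, so $a_{W_1}(g')\le a_{W_1}(x^{-1})=N$ by Lemma 1(c), and all $h_{\cdot,\cdot,g'}$ have degree $\le N$.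

Consequently $\nu^{-N}h_{g',x^{-1},x^{-1}}$ has degree $\le0$ (or is $0$), and its $\sharp$ is the constant $[\nu^N]h_{g',x^{-1},x^{-1}}$. Likewise, whenever $h_{x^{-1},g,x^{-1}}\ne0$, $c_g$ is the constant $[\nu^N]h_{x,x^{-1},g}$. So the coefficient of $\nu^N$ in (9) is $I+II-III$ with
$$I=\sum_{g'}[\nu^N](h_{x^{-1},x,g'}r_{g'}),$$
$$II=\sum_{g'}[\nu^N]h_{x^{-1},x,g'}\cdot[\nu^N]h_{g',x^{-1},x^{-1}},\qquad III=\sum_g[\nu^N]h_{x,x^{-1},g}\cdot[\nu^N]h_{x^{-1},g,x^{-1}} .$$

**Step 4: associativity removes the minus sign.** In each term of $II$ with $h_{g',x^{-1},x^{-1}}\ne0$ both factors have degree $\le N$, so the product of the two $\nu^N$-coefficients is the $\nu^{2N}$-coefficient of the product. The other terms are zero. The same applies to $III$. Thus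
$$II=[\nu^{2N}]\sum_{g'}h_{x^{-1},x,g'}h_{g',x^{-1},x^{-1}},\qquad III=[\nu^{2N}]\sum_gh_{x,x^{-1},g}h_{x^{-1},g,x^{-1}} .$$
The two sums are the coefficient of $C_{x^{-1}}$ in $(C_{x^{-1}}C_x)C_{x^{-1}}$ and in $C_{x^{-1}}(C_xC_{x^{-1}})$. They agree, so $II=III$.

**Step 5: $I\ge1$, and the end of (C).** All terms of $I$ are $\ge0$, because $r_{g'}=(\pi_Bp_{e,g'})^\sharp$ has coefficients in $\mathbb N$. Take $g'=d_{x^{-1}}$. By Lemma 1(b),(e), $\Delta(g')=a_{W_1}(x^{-1})=N$, and $h_{x^{-1},x,g'}$ has leading term $\nu^N$. Also $p_{e,g'}$ has leading term $\nu^{-N}$, so $\pi_Bp_{e,g'}$ has leading term $\nu^0$ and $r_{g'}=1$. This term contributes $1$, and $I\ge1$. So (9) has $\nu^N$-coefficient $I\ge1$, which proves (7).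

For (8), Lemma 2(2),(3) gives $C_{w_Bx^{-1}}C_{xw_B}=C_BC_{x^{-1}}C_xC_B=\sum_{g'}h_{x^{-1},x,g'}C_BC_{g'}C_B$, where again only $g'\ne e$ occur. Here $C_B$ has coefficient $\sum_{g'}h_{x^{-1},x,g'}r_{g'}$, whose $\nu^N$-coefficient is $I\ge1$. So (8) holds, $a(y)\le N$, and $a(y)=N<\Delta(y)$. $\square$

## 6. Is $a$ visible in finite parabolic pieces?

### 6.1. An attempted proof of the conjecture

Let us try to prove the conjecture for $W=W_1*W_B$ with $v_1=w_B$, $x\in W_1$, $s\in S_1$. By Proposition 3(A) it is enough to show $a_{W_1}(sx)<N$. What does rigidity of $sxw_B$ at $w_B$ give? Let $u'\in\mathcal Z(sx)$, say $sx=x'.u'.y_1$. Then $sxw_B=x'.u'.(y_1w_B)$ has a right factor of positive length, so condition 3 of rigidity forces $a(u')<N$. Hence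
$$a(u')<N\qquad\text{for every }u'\in\mathcal Z(sx). \tag{10}$$
So we would be done if $a(w)$ were always the largest $a$-value of a finite parabolic piece of $w$:
$$a(w)=\max_{u\in\mathcal Z(w)}a(u). \tag{11}$$
Lemma 1(c) gives $a(w)\ge\max_{u\in\mathcal Z(w)} a(u)$. We need the opposite inequality. It holds in the simplest cases: if $W_1$ is finite, then $w\in\mathcal Z(w)$; if $W_1$ is infinite dihedral and $w\ne e$, then $a(w)=1$ by Section 3, and $w$ has a simple reflection as a piece (for $w=e$ both sides are $0$). So for these $W_1$ all such instances of the conjecture are true.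

The attempt stops exactly at the passage from (10) to $a(sx)<N$. Nothing in Lemma 1 bounds $a(w)$ from above by its finite pieces. The next statement shows that any failure of (11), for any $W_1$, turns into a counterexample.

### 6.2. A gap gives a counterexample

**Proposition 4.** Let $W_1$ be a finite or affine Weyl group and let $p\in W_1$ satisfy $a_{W_1}(p)>a_{W_1}(u)$ for every $u\in\mathcal Z(p)$ (formed in $W_1$). Put $N=a_{W_1}(p)$, let $W_B$ be the dihedral group of order $2N$, and $W=W_1*W_B$. Then $N\ge2$, and there are $x\in W_1$, $s\in S_1$ such that, with $v_1=w_B\in\mathcal D_f^\bullet$: $v=x.v_1.x^{-1}\in\mathcal D$, $a(v)=a(v_1)=N$, $v'=s.v.s$ is reduced, $sxv_1$ is rigid at $v_1$, and $v'\notin\mathcal D$.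

**Step 1: $N\ge2$.** We have $p\ne e$, since $e\in\mathcal Z(e)$ has $a(e)=a(e)$. So $\mathcal Z(p)$ contains a simple reflection, which has $a=1$, and $N\ge2$. Thus $W_B$ and $w_B$ make sense, $l(w_B)=N$, and Sections 4 and 5 apply. Since $w_B\in\mathcal D$, $W_B$ is finite and $l(w_B)\ge2$, we have $w_B\in\mathcal D_f^\bullet$, and $a(w_B)=N$.

**Step 2: choose the moment when $a$ reaches $N$.** Let $p=s_{i_k}\cdots s_{i_1}$ be a reduced word and $x_j=s_{i_j}\cdots s_{i_1}$. By Lemma 1(c), $0=a(x_0)\le a(x_1)\le\dots\le a(x_k)=N$ in $W_1$. Let $j$ be minimal with $a_{W_1}(x_j)=N$; then $j\ge1$. Put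
$$x=x_{j-1},\quad s=s_{i_j},\quad v=xw_Bx^{-1},\quad v'=svs=x_jw_Bx_j^{-1} .$$
All these products are reduced because lengths add along normal forms. Since $a_{W_1}(x)<N$, Proposition 3(A) gives $v\in\mathcal D$ and $a(v)=N=a(w_B)$. Since $a_{W_1}(x_j)=N$, Proposition 3(C) gives $v'\notin\mathcal D$.

**Step 3: $sxw_B=x_jw_B$ is rigid at $w_B$.** Condition 1 is $w_B\in\mathcal D_f$.

For condition 2, suppose $w_B$ is a subword of $u'\in W_I$ with $W_I$ finite. Then $B\subset I$, and since all mixed $m$ are $\infty$, $I=B$. Hence $l(u')\le N$ and $u'=w_B$. So $w_B$ is a proper subword of no such element, and it is maximal.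

For condition 3, let $x_jw_B=x'.u'.y'$ with $u'\in W_I$, $W_I$ finite and $a(u')\ge N$. Then $u'\ne e$, and $I\subset S_1$ or $I\subset B$. Every reduced word of $x_jw_B$ is a reduced word of $x_j$ followed by one of $w_B$.

If $I\subset S_1$, the letters of $u'$ lie in the part belonging to $x_j$, so $x_j=x'.u'.y_1$ for some $y_1$, and
$$p=(s_{i_k}\cdots s_{i_{j+1}}x').u'.y_1 .$$
Thus $u'\in\mathcal Z(p)$ in $W_1$, so $a_{W_1}(u')<N$. By Lemma 1(e), applied to $W_1\subset W$, $a_W(u')=a_{W_1}(u')<N$, a contradiction.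

If $I\subset B$, then $N\le a(u')\le l(u')\le N$ by Lemma 1(a), so $u'=w_B$. The whole $w_B$-part of the word is used up, so $y'=e$ and $x'=x_j=sx$, and the lengths agree. $\square$

### 6.3. The exact criterion

**Theorem B.** Let $W_1$ be a finite or affine Weyl group, $W_B$ a finite Coxeter group with $N=l(w_B)\ge2$, $W=W_1*W_B$, $x\in W_1$.

1. $xw_Bx^{-1}\in\mathcal D$ and $a(xw_Bx^{-1})=a(w_B)$ hold together if and only if $a_{W_1}(x)<N$. If $a_{W_1}(x)=N$, then $xw_Bx^{-1}\notin\mathcal D$.
2. The following are equivalent: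
 (i) $a(w)=\max_{u\in\mathcal Z(w)}a(u)$ for all $w\in W_1$;
 (ii) for every finite $W_B$ with $l(w_B)\ge2$, the conjecture holds in $W_1*W_B$ for all instances with $v_1=w_B$, $x\in W_1$, $s\in S_1$.

*Proof.* (1) If $a_{W_1}(x)<N$, both statements hold by Proposition 3(A). If $a_{W_1}(x)\ge N$, then $y=xw_Bx^{-1}$ has $\Delta(y)>N$ by Proposition 3(B), so $a(y)=N$ and $a(y)=\Delta(y)$ cannot both hold. The last sentence is Proposition 3(C).

(2) (i)$\Rightarrow$(ii): let $sxw_B$ be rigid at $w_B$. By (10), $a(u')<N$ for every $u'\in\mathcal Z(sx)$ (in $W$, and by Lemma 1(e) equally in $W_1$). By (i), $a_{W_1}(sx)<N$, so $v'=sxw_B(sx)^{-1}\in\mathcal D$ by (1).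

(ii)$\Rightarrow$(i): suppose (i) fails for $p\in W_1$. By Lemma 1(c), $a(p)\ge a(u)$ for all $u\in\mathcal Z(p)$, so $a(p)>a(u)$ for all of them. Proposition 4 gives a finite $W_B$ with $l(w_B)\ge2$ for which (ii) fails. $\square$

So the problem has become: find an affine Weyl group with an element violating (11). By Section 7 the group of type $\widetilde A_8$ is one, so for it (i) fails.

## 7. An affine permutation with $a(p)\ge18$ and all finite pieces at most $16$

Now $W_1$ is again of type $\widetilde A_8$. Right multiplication by $s_i$ swaps the entries in positions $i,i+1$ (mod $9$). Left multiplication by $s_j$ swaps the values $j,j+1$ (mod $9$). By (BB), $s_i\in R(w)$ iff $w(i)>w(i+1)$. For example, $s_0=[0,2,3,4,5,6,7,8,10]$, with the single inversion class of the pair of positions $(0,1)$, whose values are $1,0$. In $p$ the entry in position $10$ is $p(1)+9=19$, and so on.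

**Lemma 5.** If $l(wz)=l(w)+l(z)$, then every inversion of $z$ is an inversion of $wz$.

*Proof.* Induct on $l(w)$. For $w=s_jw''$ with $l(w'')=l(w)-1$ we have $l(w''z)=l(w'')+l(z)$ and $l(s_jw''z)=l(w''z)+1$. So it is enough to treat $w=s_j$ with $l(s_jz)>l(z)$. Passing from $z$ to $s_jz$ swaps the values $j+9n$ and $j+1+9n$, and changes the relative order of values only for the pairs of positions $z^{-1}(j)+9n$, $z^{-1}(j+1)+9n$. So exactly one inversion class is added or removed. Since the length increases, it is added. $\square$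

### 7.1. The lower bound, by moves that preserve $a$

Lemma 1(c) would give $a(p)\ge18$ if $p$ had a finite piece with $a=18$. It has none, and this is the point of $p$. Instead we walk from $p$ to another element $r$ along steps that keep $a$ fixed, and find the piece in $r$. Lemma 1(d) supplies two kinds of steps.

* *Right move.* If $w(i)<w(i+1)$ and $w(i-1)$ or $w(i+2)$ lies strictly between them, then $a(w)=a(ws_i)$. Here $w<ws_i$. If $w(i)<w(i-1)<w(i+1)$, then $s_{i-1}\in R(w)$, but in $ws_i$ position $i$ carries $w(i+1)>w(i-1)$, so $s_{i-1}\notin R(ws_i)$. If $w(i)<w(i+2)<w(i+1)$, then $s_{i+1}\in R(w)$, but in $ws_i$ position $i+1$ carries $w(i)<w(i+2)$, so $s_{i+1}\notin R(ws_i)$.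
* *Left move.* The same for $w^{-1}$: if $w^{-1}(j)<w^{-1}(j+1)$ and $w^{-1}(j-1)$ or $w^{-1}(j+2)$ lies strictly between them, then $a(w)=a(s_jw)$.

The entry strictly in between is called the witness. Apply:

| move | witness | result |
|---|---|---|
| start | | $[10,9,3,-3,-4,11,8,7,4]=p$ |
| left, values $4,5$ (in positions $9,14$) | value $6$ in position $13$ | $[10,9,3,-3,-5,11,8,7,5]$ |
| left, values $3,4$ (in positions $3,14$) | value $5$ in position $9$ | $[10,9,4,-3,-6,11,8,7,5]$ |
| right, positions $9,10$: entries $(5,19)$ | $18$ in position $11$ | $[-4,9,4,-3,-6,11,8,7,19]$ |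
| right, positions $1,2$: $(-4,9)$ | $4$ | $[9,-4,4,-3,-6,11,8,7,19]$ |
| right, positions $2,3$: $(-4,4)$ | $-3$ | $[9,4,-4,-3,-6,11,8,7,19]$ |
| right, positions $4,5$, in reverse: $(-6,-3)$ in the result | $-4$ | $[9,4,-4,-6,-3,11,8,7,19]$ |
| right, positions $5,6$: $(-3,11)$ | $8$ | $[9,4,-4,-6,11,-3,8,7,19]$ |
| right, positions $4,5$: $(-6,11)$ | $-3$ | $[9,4,-4,11,-6,-3,8,7,19]$ |
| right, positions $3,4$: $(-4,11)$ | $4$ | $[9,4,11,-4,-6,-3,8,7,19]$ |
| right, positions $2,3$: $(4,11)$ | $9$ | $[9,11,4,-4,-6,-3,8,7,19]=:r$ |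

In the line marked "in reverse" the move is applied to the result and leads back to the line above it.

**Lemma 6.** $N=a(p)\ge18$.

*Proof.* By the table, $a(p)=a(r)$. In positions $0,\dots,8$ the element $r$ reads $10,9,11,4,-4,-6,-3,8,7$. Move $-4$ to the left past $4,11,9,10$, and then $-6$ to the left past $4,11,9,10$. Each of these $8$ adjacent swaps is a right multiplication that removes an inversion. So $r=r'.y$, where $r'$ reads
$$-4,-6,10,9,11,4,-3,8,7\quad\text{in positions }0,\dots,8 .$$
Positions $9$ and $10$ of $r'$ carry $-4+9=5$ and $-6+9=3$, so $r'$ reads $10,9,11,4,-3,8,7,5,3$ in positions $2,\dots,10$.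

Let $W_{S_1\smallsetminus\{s_1\}}\cong\mathfrak S_9$ be the group of permutations of $\{2,\dots,10\}$. Sorting the nine values as $-3,3,4,5,7,8,9,10,11$, we get $r'=x.u$, where $u$ lies in this $\mathfrak S_9$ and has word $8\,7\,9\,3\,1\,6\,5\,4\,2$ (ranks of the values), and $x$ is increasing on $\{2,\dots,10\}$. So $x$ has none of $s_2,\dots,s_8,s_0$ in its right descent set, it is the minimal representative of its coset, and the product is reduced.

The word of $u$ contains the decreasing subsequence $8,7,6,5,4,2$, and the remaining letters $9,3,1$ are decreasing. So $\lambda_1\ge6$ and $\lambda_1+\lambda_2=9$. The function $\binom k2+\binom{9-k}2$ takes the values $18,22,28,36$ for $k=6,7,8,9$, so $a(u)\ge18$ by (G). As $r=x.u.y$, Lemma 1(c),(e) gives $a(p)=a(r)\ge a(u)\ge18$. $\square$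

### 7.2. Large decreasing sets of $p$

We now bound the pieces of $p$. A piece of $p$ that lies in a copy of $\mathfrak S_9$ will show its decreasing subsequences inside $p$, so we first find the large decreasing sets of $p$.

**Definition.** Write $i\prec j$ if $i<j$ and $p(i)<p(j)$. A set $Q\subset\mathbb Z$ is decreasing if no two of its elements are $\prec$-related. A chain is a sequence $i\prec j\prec k\prec\cdots$.

Identify $i$ with the point $(i,p(i))$. Translation by $9$ adds $(9,9)$ and preserves $\prec$. Distinct congruent elements are $\prec$-comparable, so a decreasing set has at most one element in each of the nine residue classes mod $9$. Name representatives: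
$$A:(1,10),(2,9);\quad f:(3,3);\quad A':(4,-3),(5,-4);\quad g':(6,11);\quad B:(7,8),(8,7);\quad g:(9,4) .$$
(In this section $B$ is only a label for these two points.) For example $\{1,2\}$ is decreasing, and $3\prec7$.

Let $i,j$ be representatives of different classes. The difference between $j+9n$ and $i$ is $(j-i+9n,\ p(j)-p(i)+9n)$, with both entries nonzero. The two are incomparable iff these entries have opposite signs, that is, iff $-9n$ lies strictly between $j-i$ and $p(j)-p(i)$. The pairs $(j-i,\,p(j)-p(i))$ that we need are: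

* $A$–$g'$: $(5,1),(4,2)$; $A'$–$g$: $(5,7),(4,8)$; $f$–$B$: $(4,5),(5,4)$; $f$–$g$: $(6,1)$; $f$–$g'$: $(3,8)$. No multiple of $9$ lies strictly between the two numbers, so points of these pairs of classes are never incomparable.
* $A$–$B$: $(6,-2),(7,-3),(5,-1),(6,-2)$. Only the multiple $0$ lies between, so they are incomparable only for $n=0$.
* $A'$–$B$: $(3,11),(4,10),(2,12),(3,11)$. Only the multiple $9$ lies between, so they are incomparable only for $n=-1$.

**Lemma 7.** A decreasing set for $p$ has at most $6$ elements. If it has $6$, it is a translate (by a multiple of $9$) of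
$$D=\{1,2,7,8,13,14\},\quad\text{with values }10,9,8,7,6,5 .$$

*Proof.* Let $Q$ be decreasing. If $Q$ meets $f$, it avoids $B,g,g'$, so it has at most $1+2+2=5$ elements. If $Q$ meets $g$ but not $f$, it avoids $A'$. If moreover it misses $g'$, it has at most $5$ elements (from $A,B,g$). If it meets $g'$, it also avoids $A$ and has at most $4$ (from $B,g,g'$). If $Q$ meets $g'$ but neither $f$ nor $g$, it avoids $A$ and has at most $5$ elements (from $A',B,g'$). Otherwise $Q$ lies in the six residue classes of $A,A',B$ and has at most $6$ elements.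

If $|Q|=6$, then $Q$ has exactly one element in each of these six classes. Translate so that $7\in Q$. By the list for $A$–$B$, the elements in the classes of $A$ are $1$ and $2$. By the same list, the element of $Q$ in the class of $8$, being incomparable with $1$, is $8$. By the list for $A'$–$B$, the elements in the classes of $4$ and $5$, being incomparable with $7$, are $4+9=13$ and $5+9=14$. So $Q=D$. $\square$

**Lemma 8.** If $E\supset D$ contains exactly one element of each class mod $9$, then $E$ contains a chain of three elements.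

*Proof.* The remaining elements of $E$ are, as points,
$$f=(3+9\alpha,\,3+9\alpha),\qquad g'=(6+9\beta,\,11+9\beta),\qquad g=(9+9\gamma,\,4+9\gamma) .$$

Suppose $\alpha\le0$. Then $f\prec7$ and $f\prec13$, the points $(7,8)$ and $(13,6)$. If $\gamma\ge1$, then $13\prec g$, so $f\prec13\prec g$. If $\gamma=0$, then $g=(9,4)$ and $f\prec g\prec13$. If $\gamma\le-1$, then $g\prec7$; as also $f\prec7$ and $f,g$ are comparable, $f,g,7$ form a chain.

Suppose $\alpha\ge1$. Then $1\prec f$ and $7\prec f$, the points $(1,10)$ and $(7,8)$, since both coordinates of $f$ are $\ge12$. If $\beta\le-1$, both coordinates of $g'$ are $\le2$ and its position is $\le-3$, so $g'\prec1\prec f$. If $\beta=0$, then $g'=(6,11)$ and $1\prec g'\prec f$. If $\beta\ge1$, then $7\prec g'$; as also $7\prec f$ and $f,g'$ are comparable, $7,f,g'$ form a chain. $\square$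

### 7.3. The upper bound for finite pieces

**Lemma 9.** Every $u\in\mathcal Z(p)$, formed in $W_1$, has $a(u)\le16$. This value is the same in $\mathfrak S_9$, in $W_1$, and in any Coxeter group having $W_1$ as a standard parabolic subgroup.

**Step 1: decreasing subsequences of $u$ appear in $p$.** Let $p=x.u.y$ with $u\in W_I$, $W_I$ finite. Since $W_1$ is infinite, there is $c$ with $s_c\notin I$. So $u\in W_{S_1\smallsetminus\{s_c\}}\cong\mathfrak S_9$ permutes $V=\{c+1,\dots,c+9\}$. Let $i<j$ in $V$ with $u(i)>u(j)$. Then $y^{-1}(i)<y^{-1}(j)$. Otherwise $(y^{-1}(j),y^{-1}(i))$ is an inversion of $y$, its values under $y$ being $j>i$, but not of $uy$, where the values are $u(j)<u(i)$. That contradicts Lemma 5 for $u.y$. So $(y^{-1}(i),y^{-1}(j))$ is an inversion of $uy$, with values $u(i)>u(j)$, and hence of $p=x.(uy)$ by Lemma 5.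

So $y^{-1}$ maps the position set of any decreasing subsequence of $u$ in $V$ to a decreasing set for $p$. By Lemma 7, $\lambda_1(u)\le6$.

**Step 2: the possible shapes.** By (G), $a(u)=\sum\binom{\lambda_i}2=\frac12\bigl(\sum\lambda_i^2-9\bigr)$.

* If $\lambda_1\le4$, then $\sum\lambda_i^2\le4\cdot9=36$. If $\lambda_1=5$, the other parts have sum $4$ and $\sum\lambda_i^2\le25+16=41$. In both cases $a(u)\le\frac12(41-9)=16$.
* If $\lambda_1=6$ and $\lambda_2\le2$, the other parts have sum $3$ and are at most $2$, so $\sum\lambda_i^2\le36+4+1=41$ and $a(u)\le16$.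
* The case $\lambda_1=6$, $\lambda_2=3$ does not occur. In this case $d_2(u)=9$, so $V$ is the union of two decreasing position sets for $u$, and there is a decreasing position set of size $6$. Put $E=y^{-1}(V)$. It has one element in each class mod $9$, because $V$ has and $y$ commutes with translation by $9$. By Step 1 and Lemma 7, $E$ contains a translate of $D$; translate $E$ so that $E\supset D$. Also $E$ is a union of two decreasing sets, so it contains no chain of three elements, since two of them would lie in the same decreasing set. This contradicts Lemma 8.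

As $\lambda_1=6$ forces $\lambda_2\le3$, these are all cases, and $a(u)\le16$ in $\mathfrak S_9$. By Lemma 1(e), applied to the parabolic subgroup $W_{S_1\smallsetminus\{s_c\}}$, the value is the same in the larger groups. $\square$

It is instructive to compare $u$ of Lemma 6, with shape $(6,3)$ and $a=\binom62+\binom32=18$ as soon as $\lambda_1$ is exactly $6$. In $r$ the shape $(6,3)$ is realized by a finite piece. In $p$ six-element decreasing sets still exist, but Lemma 8 prevents the three remaining classes from being added without creating a $3$-chain.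

## 8. Proof of Theorem A

By Lemma 6, $N=a_{W_1}(p)\ge18$. By Lemma 9, $a_{W_1}(u)\le16<N$ for all $u\in\mathcal Z(p)$. So Proposition 4 applies to $p$, with the group $W_B$ of Theorem A, the dihedral group of order $2N$. It gives $x\in W_1$ and $s\in S_1$ with $v=x.w_B.x^{-1}\in\mathcal D$, $a(v)=a(w_B)=N$, $v'=s.v.s$ reduced, $sxw_B$ rigid at $w_B$, and $v'\notin\mathcal D$. All hypotheses of the conjecture hold with $v_1=w_B\in\mathcal D_f^\bullet$, and its conclusion fails. $\square$

In terms of Proposition 4, $x$ and $sx$ are two consecutive right factors $x_{j-1},x_j$ of a reduced word of $p$, the first with $a<N$ and the second with $a=N$; and Proposition 3(C) says that $a(v')=N$ while $l(v')-2\delta(v')>N$.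

## 9. Passing to larger Coxeter groups

**Theorem C.** The conjecture fails in every Coxeter group $\widehat W$ having the group $W=W_1*W_B$ of Theorem A as a standard parabolic subgroup.

We use the same $x$, $s$, $v_1=w_B$, $v$, $v'$, and check each hypothesis again, because $a$ might change.

**Step 1: what does not change.** The Hecke algebra of $W$ is a subalgebra of that of $\widehat W$ with the same elements $C_w$ for $w\in W$. So $\Delta$ and all products inside it are unchanged, and $a_{\widehat W}\ge a_W$ on $W$. In a reduced factorization of an element of $W$ all factors lie in $W$. A factor that lies in a finite $\widehat W_I$ lies in the finite group $W_{I\cap S}$.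

**Step 2: $v$ and $w_B$ are still distinguished with $a=N$.** By Lemma 1(a) in $\widehat W$, $a_{\widehat W}(v)\le\Delta(v)=N$ and $a_{\widehat W}(w_B)\le\Delta(w_B)=N$. Since $a_W(v)=a_W(w_B)=N$ and $a_{\widehat W}\ge a_W$, both values equal $N$, and $v,w_B\in\mathcal D(\widehat W)$. As $w_B$ lies in a finite parabolic subgroup and has length $\ge18$, it belongs to $\mathcal D_f^\bullet$ formed in $\widehat W$.

**Step 3: rigidity.** Condition 1 was just checked. For condition 2, a piece $u'$ of $x_jw_B=sxw_B$ having $w_B$ as a subword lies in a finite $W_I$ with $I\subset S$ by Step 1, so $I=B$ and $u'=w_B$ as before. For condition 3, let $x_jw_B=x'.u'.y'$ with $u'\in W_I$, $I\subset S$, $W_I$ finite, $a_{\widehat W}(u')\ge N$. If $I\subset S_1$, then $u'\in\mathcal Z(p)$ as in the proof of Proposition 4, and $a_{\widehat W}(u')\le16<N$ by Lemma 9, a contradiction. If $I\subset B$, then $N\le a_{\widehat W}(u')\le l(u')\le N$ by Lemma 1(a), so $u'=w_B$, $y'=e$ and $x'=sx$.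

**Step 4: $v'$ is not distinguished.** Apply Section 5 to $x_j=sx$, for which $a_{W_1}(x_j)=N$ and $y=v'$. The occurrence statements (7) and (8) say that $C_{w_Bx_j^{-1}}$ occurs in $C_{w_Bx_j^{-1}}C_{v'}$ and that $C_B$ occurs in $C_{w_Bx_j^{-1}}C_{x_jw_B}$. They are statements about products in the Hecke algebra of $W$, so they hold in that of $\widehat W$. By Lemma 1(c) in $\widehat W$,
$$a_{\widehat W}(v')\le a_{\widehat W}(w_Bx_j^{-1})\le a_{\widehat W}(w_B)=N<\Delta(v'),$$
where the last inequality is Proposition 3(B). So $v'\notin\mathcal D(\widehat W)$. $\square$
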